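\title{Induction from stability groups need not preserve primitive ideals}

\begin{abstract}
A $C^*$-dynamical system $(A,G,\alpha)$ has the Effros--Hahn induction property if, for every primitive ideal $P$ of $A$ with stability group $G_P$, every primitive ideal of $A\rtimes_\alpha G_P$ that restricts to $P$ induces to a primitive ideal of $A\rtimes_\alpha G$. We disprove the conjecture that all separable systems have this property: there is a counterexample with $A$ a unital AF algebra and $G$ a countable discrete metabelian group, in which the induced ideal is not even prime. We also show that in a separable system the property can fail at $P$ only if $G_P$ is not compact and $\{P\}$ is not locally closed in $\operatorname{Prim}(A)$.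
\end{abstract}

\section{The induction problem}\label{sec:intro}

A \emph{$C^*$-dynamical system} $(A,G,\alpha)$ consists of a $C^*$-algebra $A$, a locally compact group $G$ and an action $\alpha$ of $G$ on $A$ by automorphisms such that $s\mapsto\alpha_s(a)$ is norm continuous for each $a\in A$. It is \emph{separable} if $A$ is separable and $G$ is second countable. A \emph{covariant representation} is a pair $(\sigma,V)$ of a nondegenerate representation $\sigma$ of $A$ and a strongly continuous unitary representation $V$ of $G$ on the same Hilbert space with $V_s\sigma(a)V_s^*=\sigma(\alpha_s(a))$. The nondegenerate representations of the full crossed product $A\rtimes_\alpha G$ are exactly the integrated forms $\sigma\rtimes V$ of covariant representations.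

For a $C^*$-algebra $B$ let $\mathcal I(B)$ be the set of its closed two-sided ideals and $\operatorname{Prim}(B)\subseteq\mathcal I(B)$ the set of primitive ideals, that is, of kernels of irreducible representations. Let $H$ be a closed subgroup of $G$. Every representation $\sigma\rtimes V$ of $A\rtimes_\alpha H$ can be induced to a representation $\operatorname{Ind}_H^G(\sigma\rtimes V)$ of $A\rtimes_\alpha G$ (the construction is recalled in Section~\ref{sec:background}) and restricted to the representation $\sigma$ of $A$. Both operations descend to ideals: there are maps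
\[
\operatorname{Ind}_H^G:\mathcal I(A\rtimes_\alpha H)\to\mathcal I(A\rtimes_\alpha G),\qquad \operatorname{Res}:\mathcal I(A\rtimes_\alpha H)\to\mathcal I(A),
\]
characterized by
\[
\operatorname{Ind}_H^G\bigl(\ker(\sigma\rtimes V)\bigr)=\ker\bigl(\operatorname{Ind}_H^G(\sigma\rtimes V)\bigr),\qquad \operatorname{Res}\bigl(\ker(\sigma\rtimes V)\bigr)=\ker\sigma .
\]
They are continuous for Fell's topology on ideal spaces, a fact we shall not use. The \emph{stability group} of $P\in\operatorname{Prim}(A)$ is $G_P=\{s\in G:\alpha_s(P)=P\}$. It is closed, being the intersection over $a\in P$ of the closed sets $\{s:\alpha_s(a)\in P,\ \alpha_{s^{-1}}(a)\in P\}$.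

\begin{definition}\label{def:EHI}
The system $(A,G,\alpha)$ has the \emph{Effros--Hahn induction property} (EHI) if, whenever $P\in\operatorname{Prim}(A)$ and $J\in\operatorname{Prim}(A\rtimes_\alpha G_P)$ satisfy $\operatorname{Res}J=P$, the ideal $\operatorname{Ind}_{G_P}^GJ$ is a primitive ideal of $A\rtimes_\alpha G$.
\end{definition}

EHI says that primitive ideals of $A\rtimes_\alpha G$ can be manufactured from data sitting over a single point of $\operatorname{Prim}(A)$, and $G_P$ is the natural group to start from. No larger subgroup $H$ is possible: covariance makes $\ker\sigma$ invariant under $H$, so $\ker\sigma=P$ forces $H\subseteq G_P$. Smaller subgroups are too small: for $A=\mathbb C$ and $G=\mathbb Z/2$, inducing from the trivial subgroup gives the regular representation of $C^*(\mathbb Z/2)=\mathbb C^2$, whose kernel $0$ is not primitive. When $H=G_P$, on the other hand, the induced representation is spread over $G/G_P$, and over the coset $sG_P$ the algebra $A$ acts with kernel $\alpha_s(P)$. These kernels are pairwise different, so one expects $A$ to tell the cosets apart and the induced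 representation to be irreducible. For $\mathbb Z/2$ interchanging the summands of $\mathbb C^2$, the stability groups are trivial, and induction of a character gives the diagonal matrices and the flip on $\mathbb C^2$, which generate $M_2(\mathbb C)$.

EHI is known to hold when $A$ is commutative, for separable systems with $A$ of continuous trace and $G$ acting freely on the spectrum, and for separable systems with $G$ amenable acting freely on $\operatorname{Prim}(A)$. The conjecture of \cite{EW} is that \emph{all separable systems satisfy EHI}. It is false.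

\begin{theorem}\label{thm:counter}
There are a separable system $(A,G,\alpha)$, with $A$ a unital AF algebra and $G$ a countable discrete metabelian group, an ideal $P\in\operatorname{Prim}(A)$, and an irreducible representation $\rho$ of $A\rtimes_\alpha G_P$ with kernel $J$ and $\operatorname{Res}J=P$, such that $\operatorname{Ind}_{G_P}^GJ$ is not prime, hence not primitive. Moreover, $\operatorname{Ind}_{G_P}^G\rho$ is a direct sum of exactly two irreducible representations, and their kernels are incomparable.
\end{theorem}

The gap in the heuristic is the step from the ideal $P$ to the representation $\sigma$. If $A=C_0(X)$ and $P$ is the ideal of a point $x$, then $A/P=\mathbb C$, so $\ker\sigma=P$ forces $\sigma(f)=f(x)1$: the representation really is concentrated at $P$. In general a representation with kernel $P$ may be a direct sum of representations whose kernels all contain $P$ properly, and these larger ideals may be fixed by group elements outside $G_P$. The next definition excludes this.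

\begin{definition}\label{def:homog}
Let $P\in\operatorname{Prim}(A)$. A representation $\sigma$ of $A$ is \emph{$P$-homogeneous} if $\sigma(P)=0$ and $\sigma(L)$ acts nondegenerately for every ideal $L\not\subseteq P$. With $H=G_P$, condition $(*)$ is the following:
\begin{itemize}
\item[$(*)$] every ideal $L\supsetneq P$ contains an $H$-invariant ideal $L_0$ with $P\subsetneq L_0\subseteq L$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:positive}
Let $(A,G,\alpha)$ be separable, $P\in\operatorname{Prim}(A)$ and $H=G_P$.
\begin{itemize}
\item[(a)] If $\rho=\sigma\rtimes V$ is an irreducible representation of $A\rtimes_\alpha H$ and $\sigma$ is $P$-homogeneous, then $\operatorname{Ind}_H^G\rho$ is irreducible.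
\item[(b)] If $(*)$ holds, then $\operatorname{Ind}_H^G\rho$ is irreducible for every irreducible representation $\rho$ of $A\rtimes_\alpha H$ with $\operatorname{Res}(\ker\rho)=P$. In particular, $\operatorname{Ind}_H^GJ$ is primitive for every $J\in\operatorname{Prim}(A\rtimes_\alpha H)$ with $\operatorname{Res}J=P$.
\item[(c)] Condition $(*)$ holds if $G_P$ is compact, and also if $\{P\}$ is locally closed in $\operatorname{Prim}(A)$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:EHI}
EHI holds for every separable system in which each $P\in\operatorname{Prim}(A)$ has compact stability group or is locally closed. This includes all separable systems with $G$ acting freely on $\operatorname{Prim}(A)$, amenable or not, and all separable systems in which $\operatorname{Prim}(A)$ is a $T_1$ space.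
\end{corollary}

Thus in a separable system EHI can fail only at an ideal $P$ that is not locally closed and has noncompact stability group. Metabelian groups are solvable, hence amenable, so by Theorem~\ref{thm:counter} the hypothesis of Corollary~\ref{cor:EHI} cannot be dropped even for $G$ amenable and $A$ AF.

Section~\ref{sec:flip} works out an action of $\mathbb Z/2$ in which the ideas behind both theorems are visible. Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}; it dictates the shape of the counterexample, which is built in Section~\ref{sec:counter}. The two proofs are logically independent.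

\section{Ideals and induced representations}\label{sec:background}

\subsection*{Ideals}
``Ideal'' means closed two-sided ideal, and representations are nondegenerate. A proper ideal $I$ of a $C^*$-algebra $B$ is \emph{prime} if $L_1L_2\subseteq I$ implies $L_1\subseteq I$ or $L_2\subseteq I$ for ideals $L_1,L_2$. Let $L$ be an ideal of $B$ and $\pi$ a representation of $B$ on $\mathcal K$.
\begin{itemize}
\item[(I1)] The closed span $\overline{\pi(L)\mathcal K}$ is $\pi(B)$-invariant, and for an approximate unit $(e_i)$ of $L$ the operators $\pi(e_i)$ converge strongly to the projection onto it: they fix the vectors $\pi(a)\eta$ with $a\in L$ in the limit, and they vanish on the orthogonal complement because $e_i=e_i^*$.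
\item[(I2)] Primitive ideals are prime. If $\pi$ is irreducible and $\pi(L_1),\pi(L_2)\ne0$, then $\overline{\pi(L_i)\mathcal K}=\mathcal K$ by (I1), so $\overline{\pi(L_1)\pi(L_2)\mathcal K}=\mathcal K\neq0$. Since $L_1L_2\subseteq L_1\cap L_2$, a prime ideal that contains a finite intersection of ideals contains one of them.
\item[(I3)] If $B$ is unital, $x,x'\notin L$ and $xBx'\subseteq L$, then $L$ is not prime: the ideals generated by $x$ and $x'$ are the closed spans of $BxB$ and $Bx'B$, their product lies in $L$, and neither does.
\item[(I4)] For $b\ge0$ in $B$ let $(b-1)_+=f(b)$ with $f(r)=\max(r-1,0)$. Then $(b-1)_+\in L$ if and only if $\|b+L\|\le1$, because the quotient map $B\to B/L$ commutes with functional calculus.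
\item[(I5)] If $L'\not\subseteq L$ is another ideal, there is a positive $a\in L'$ with $\|a+L\|=2$: rescale $c^*c$ for some $c\in L'\setminus L$.
\item[(I6)] A nonzero intertwiner of two irreducible representations is a multiple of a unitary (Schur's lemma), so irreducible representations with different kernels have no nonzero intertwiner.
\end{itemize}
The open sets of $\operatorname{Prim}(B)$ are the sets $\{Q:L\not\subseteq Q\}$, and assigning this set to $L$ is an inclusion-preserving bijection from ideals to open sets. The closure of $\{P\}$ is $\{Q:Q\supseteq P\}$, which is homeomorphic to $\operatorname{Prim}(B/P)$. The set $\{P\}$ is \emph{locally closed} if it is open in its closure.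

\subsection*{Induced representations}
An operator commutes with $(\sigma\rtimes V)(A\rtimes_\alpha G)$ if and only if it commutes with $\sigma(A)$ and all $V_s$. If $G$ is discrete and $A$ is unital, then $A\rtimes_\alpha G$ is unital and generated by $A$ and unitaries $u_s$ $(s\in G)$, with $(\sigma\rtimes V)(au_s)=\sigma(a)V_s$.

Let $(A,G,\alpha)$ be separable, $H\le G$ closed, and $\rho=\sigma\rtimes V$ a representation of $A\rtimes_\alpha H$ on a separable Hilbert space $\mathcal K$. Fix a quasi-invariant measure $\mu$ on $G/H$, so that $\mu$ and $(r\cdot\mu)(Z)=\mu(r^{-1}Z)$ have the same null sets for all $r\in G$; for discrete $G$ take counting measure. Let $\mathcal L$ be the Hilbert space of classes of Borel functions $\xi:G\to\mathcal K$ with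
\[
\xi(sh)=V_h^{-1}\xi(s)\quad(s\in G,\ h\in H),\qquad \int_{G/H}\|\xi(s)\|^2\,d\mu(sH)<\infty .
\]
The induced representation $\operatorname{Ind}_H^G\rho=\Pi\rtimes U$ acts on $\mathcal L$ by
\begin{equation}\label{eq:ind}
(\Pi(a)\xi)(s)=\sigma(\alpha_s^{-1}(a))\xi(s),\qquad (U_r\xi)(s)=\Bigl(\frac{d(r\cdot\mu)}{d\mu}(sH)\Bigr)^{1/2}\xi(r^{-1}s);
\end{equation}
for discrete $G$ the scalar factor is $1$. The space $\mathcal L$ carries one more structure: a bounded Borel function $f$ on $G/H$ acts by $(\Lambda(f)\xi)(s)=f(sH)\xi(s)$. Irreducibility always survives induction if these multiplication operators are added.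

\begin{proposition}\label{prop:green}
If $\rho$ is irreducible, then every operator $T$ on $\mathcal L$ that commutes with $\Pi(A)$, all $U_r$ and $\Lambda(C_0(G/H))$ is a scalar.
\end{proposition}

\begin{proof}
Let $G$ act on $C_0(G/H,A)$ by $(r\cdot F)(x)=\alpha_r(F(r^{-1}x))$. By Green's imprimitivity theorem \cite{Green}, \cite[Thm.~4.22]{Williams}, $A\rtimes_\alpha H$ is Morita equivalent to $C_0(G/H,A)\rtimes G$, and the representation of the latter that corresponds to $\rho$ is $(\Lambda\otimes\Pi)\rtimes U$, where $(\Lambda\otimes\Pi)(f\otimes a)=\Lambda(f)\Pi(a)$. A Morita equivalence carries irreducible representations to irreducible ones, and $T$ commutes with this representation.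
\end{proof}

For discrete $G$ one can see this by hand. The operator $T$ preserves the subspace $\mathcal L_{sH}$ of functions supported on $sH$. Evaluation at $e$ identifies $\mathcal L_H$ with $\mathcal K$ and turns $\Pi(a)$ into $\sigma(a)$ and $U_h$ into $V_h$, since $\xi(h^{-1})=V_h\xi(e)$. So $T$ is a scalar on $\mathcal L_H$, and the same scalar on $\mathcal L_{sH}=U_s\mathcal L_H$.

\section{A flip on three primitive ideals}\label{sec:flip}

Let $\mathbb K$ be the compact operators on $\ell^2$, let $D=\mathbb K+\mathbb C1$, and let $\chi:D\to D/\mathbb K=\mathbb C$ be the quotient character. Put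
\[
E=\{(a,b)\in D\oplus D:\chi(a)=\chi(b)\},\qquad \theta(a,b)=(b,a),
\]
\[
\mathrm{ev}_0(a,b)=a,\qquad \mathrm{ev}_1(a,b)=b,\qquad \omega(a,b)=\chi(a)=\chi(b).
\]
Then $\mathrm{ev}_i\circ\theta=\mathrm{ev}_{1-i}$, $\omega\circ\theta=\omega$ and $\omega=\chi\circ\mathrm{ev}_0$. The maps $\mathrm{ev}_i:E\to D$ are onto, since $(a,\chi(a)1)$ and $(\chi(a)1,a)$ lie in $E$. An irreducible representation of $E$ either vanishes on $\ker\omega=\mathbb K\oplus\mathbb K$ or is determined by an irreducible representation of this ideal, so $\operatorname{Prim}(E)$ has three points: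
\[
p_0=\ker\mathrm{ev}_0=0\oplus\mathbb K,\qquad p_1=\ker\mathrm{ev}_1=\mathbb K\oplus0,\qquad p_\omega=\ker\omega=\mathbb K\oplus\mathbb K .
\]
Let $\Gamma=\{e,m\}\cong\mathbb Z/2$ act by $\theta$. The flip interchanges $p_0$ and $p_1$ and fixes $p_\omega$. This system glues together the two examples of Section~\ref{sec:intro}, and its point is that $p_\omega$ contains $p_0$ and has a larger stability group.

Induce a representation $\sigma$ of $E$ on $\mathcal K$ from the trivial group $\Gamma_{p_0}$. By \eqref{eq:ind} we get, on $\mathcal K\oplus\mathcal K$,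
\[
\Pi(x)=\begin{pmatrix}\sigma(x)&0\\0&\sigma(\theta x)\end{pmatrix},\qquad U_m=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]

\emph{The case $\sigma=\mathrm{ev}_0$.} Here $\Pi(a,b)=\operatorname{diag}(a,b)$. If $(e_i)$ is an approximate unit of $\mathbb K$, then $(e_i,0)$ is one for the ideal $p_1$, and $\Pi(e_i,0)\to\operatorname{diag}(1,0)$ strongly. So the multiplication operators already lie in $\Pi(E)''$, and Proposition~\ref{prop:green} shows that $\Pi\rtimes U$ is irreducible. An ideal of the algebra has told the two cosets apart. This is the proof of Theorem~\ref{thm:positive}(a) in miniature.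

\emph{The case $\sigma=\omega$.} Here $\Pi(x)=\omega(x)1$ on $\mathbb C^2$, and $W=U_m$ commutes with the whole image. The elements $1\pm u_m$ map to $1\pm W\neq0$, while $(1+u_m)y(1-u_m)$ maps to a multiple of $(1+W)(1-W)=0$ by an element of the image, for every $y\in E\rtimes\Gamma$. By (I3) the induced ideal is not prime. This is the proof of Theorem~\ref{thm:counter} in miniature.

The second case does not contradict EHI, because $\ker\omega$ is $p_\omega$ and not $p_0$: we have induced from the stability group of the wrong ideal. The representation $\mathrm{ev}_0\oplus\omega$ has the right kernel but is reducible. A counterexample must be an \emph{irreducible} representation of $A\rtimes_\alpha G_P$ whose restriction to $A$ has kernel $P$ and yet behaves like $\omega$. The next section shows what stands in the way.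

\section{Homogeneous representations induce irreducibly}\label{sec:positive}

Throughout, $(A,G,\alpha)$ is separable, $P\in\operatorname{Prim}(A)$ and $H=G_P$. A nonzero representation $\sigma$ on $\mathcal K$ is $P$-homogeneous if and only if all its nonzero subrepresentations have kernel exactly $P$. Indeed, if a subrepresentation on $\mathcal K'\ne0$ has kernel $L\supsetneq P$, then $\mathcal K'\perp\sigma(L)\mathcal K$ and $\sigma(L)$ is degenerate; conversely, if $L\not\subseteq P$ and $\sigma(L)$ is degenerate, then the subrepresentation on $(\sigma(L)\mathcal K)^\perp\neq0$ has a kernel containing $L$. So $\mathrm{ev}_0$ is $p_0$-homogeneous and $\mathrm{ev}_0\oplus\omega$ is not.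

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
The space $\mathcal K$ of $\rho$ is separable, because $A\rtimes_\alpha H$ is separable and $\rho$ has a cyclic vector. Write $\operatorname{Ind}_H^G\rho=\Pi\rtimes U$ as in \eqref{eq:ind}. We show that
\begin{equation}\label{eq:goal}
\Lambda(C_0(G/H))\subseteq\Pi(A)''.
\end{equation}
Then an operator commuting with $\Pi(A)$ and all $U_r$ also commutes with $\Lambda(C_0(G/H))$, and is a scalar by Proposition~\ref{prop:green}. For $x=sH\in G/H$ put $xP=\alpha_s(P)$. This is well defined because $H\subseteq G_P$, and $x\mapsto xP$ is injective because $G_P\subseteq H$.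

\emph{Step 1: each ideal yields a multiplication operator.} For an ideal $L$ of $A$ let $O_L=\{x\in G/H:L\not\subseteq xP\}$. The preimage in $G$ of its complement is $\bigcap_{a\in L}\{s:\alpha_s^{-1}(a)\in P\}$, which is closed, so $O_L$ is open. Since $L$ is separable, it has an approximate unit that is a sequence $(e_i)$. Fix $s\in G$. By (I1), $\sigma(\alpha_s^{-1}(e_i))$ converges strongly to the projection onto $\overline{\sigma(\alpha_s^{-1}(L))\mathcal K}$. If $sH\in O_L$, then $\alpha_s^{-1}(L)\not\subseteq P$ and the projection is $1$ by homogeneity; otherwise $\alpha_s^{-1}(L)\subseteq P$ and it is $0$. Hence for $\xi\in\mathcal L$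
\[
\|\Pi(e_i)\xi-\Lambda(1_{O_L})\xi\|^2=\int_{G/H}\bigl\|\sigma(\alpha_s^{-1}(e_i))\xi(s)-1_{O_L}(sH)\xi(s)\bigr\|^2\,d\mu(sH)\to0
\]
by dominated convergence, the integrand being at most $4\|\xi(s)\|^2$. So $\Lambda(1_{O_L})\in\Pi(A)''$.

\emph{Step 2: countably many sets $O_L$ separate the points of $G/H$.} Let $(b_n)$ be a dense sequence in the positive cone of $A$ and $L_n$ the ideal generated by $(b_n-1)_+$. Let $x\ne y$ in $G/H$. Then $xP\neq yP$, say $xP\not\subseteq yP$. By (I5) there is a positive $a\in xP$ with $\|a+yP\|=2$. Choose $n$ with $\|b_n-a\|<1$. Then $\|b_n+xP\|<1<\|b_n+yP\|$, so by (I4) $L_n\subseteq xP$ and $L_n\not\subseteq yP$. Thus $O_{L_n}$ contains $y$ but not $x$.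

\emph{Step 3: from the sets $O_{L_n}$ to all Borel sets.} The sets $O_L$ need not form a base for the topology of $G/H$, since $x\mapsto xP$ is only known to be a continuous injection; so we pass to Borel sets. Let $\Sigma$ be the family of Borel sets $Z\subseteq G/H$ with $\Lambda(1_Z)\in\Pi(A)''$. It is closed under complements ($1-\Lambda(1_Z)$), finite intersections (products) and increasing countable unions (strong limits), so it is a $\sigma$-algebra, and it contains all $O_{L_n}$. The space $G/H$ is second countable, locally compact and Hausdorff, hence Polish, and in a standard Borel space a countable family of Borel sets that separates points generates the Borel $\sigma$-algebra (Mackey; see \cite[Thm.~3.3.5]{Arveson}). So $\Sigma$ contains all Borel sets. Every $f\in C_0(G/H)$ is a uniform limit of Borel simple functions, which gives \eqref{eq:goal}.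
\end{proof}

Separability of $A$ entered through the sequences $(e_i)$ and $(b_n)$, second countability of $G$ in Step~3. Homogeneity was used only in Step~1 and the inclusion $G_P\subseteq H$ only in Step~2. The latter cannot be relaxed: the character $\omega$ of Section~\ref{sec:flip} is $p_\omega$-homogeneous, and it induces reducibly from the trivial subgroup of $\Gamma_{p_\omega}$.

Irreducibility of $\sigma\rtimes V$ gives information only about subspaces that are invariant under $V_H$ as well as $\sigma(A)$, hence only about $H$-invariant ideals. Condition $(*)$ is what lets us pass from these to all ideals.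

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Let $\rho=\sigma\rtimes V$ be irreducible on $\mathcal K$ with $\ker\sigma=P$, and let $L\not\subseteq P$. Apply $(*)$ to the ideal $L+P\supsetneq P$ to get $L_0$. The subspace $\overline{\sigma(L_0)\mathcal K}$ is nonzero because $L_0\not\subseteq\ker\sigma$. It is invariant under $\sigma(A)$, and under $V_h$ because $V_h\sigma(b)\eta=\sigma(\alpha_h(b))V_h\eta$ and $\alpha_h(L_0)=L_0$. So it equals $\mathcal K$. As $\sigma(L_0)\subseteq\sigma(L+P)=\sigma(L)$, the ideal $L$ acts nondegenerately. Thus $\sigma$ is $P$-homogeneous and (a) applies. Given $J$ as in the statement, take $\rho$ irreducible with kernel $J$; then $\operatorname{Ind}_H^GJ=\ker(\operatorname{Ind}_H^G\rho)$ is primitive.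
\end{proof}

For $L\supsetneq P$ the ideal $\bigcap_{h\in H}\alpha_h(L)$ is the largest $H$-invariant ideal contained in $L$, and it contains $P$. Hence $(*)$ is equivalent to
\begin{equation}\label{eq:star}
\bigcap_{h\in H}\alpha_h(L)\neq P\qquad\text{for every ideal }L\supsetneq P .
\end{equation}
For finite $H$ this follows from (I2), since no $\alpha_h(L)$ is contained in $P$. Compactness reduces the intersection to a finite one.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
Let $H$ be compact and $L\supsetneq P$. By (I5) choose a positive $a\in L$ with $\|a+P\|=2$; then $(a-1)_+\notin P$ by (I4). The sets $\{h\in H:\|\alpha_h(a)-\alpha_g(a)\|<1\}$, $g\in H$, form an open cover of $H$; let $g_1,\dots,g_n$ give a finite subcover. Let $L_i$ be the ideal generated by $(\alpha_{g_i}(a)-1)_+=\alpha_{g_i}((a-1)_+)$. This element is not in $P=\alpha_{g_i}(P)$, so $L_i\not\subseteq P$, and $L_1\cap\dots\cap L_n\not\subseteq P$ by (I2). Given $h\in H$, choose $i$ with $\|\alpha_h(a)-\alpha_{g_i}(a)\|<1$. Then $\|\alpha_{g_i}(a)+\alpha_h(L)\|<1$, so $L_i\subseteq\alpha_h(L)$ by (I4). Therefore $\bigcap_h\alpha_h(L)\supseteq L_1\cap\dots\cap L_n$,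 and \eqref{eq:star} holds.

Now let $\{P\}$ be open in its closure $\operatorname{Prim}(A/P)$. Being dense there, the point $P$ lies in every nonempty open subset, so $\{P\}$ is the smallest nonempty open subset of $\operatorname{Prim}(A/P)$. Hence $A/P$ has a smallest nonzero ideal, and $A$ has a smallest ideal $L_0$ properly containing $P$. Each $\alpha_h$ with $h\in H$ permutes the ideals properly containing $P$ and preserves inclusions, so it fixes $L_0$. This $L_0$ serves in $(*)$ for every $L$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:EHI}]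
The first statement combines (b) and (c). For a free action all stability groups are trivial, hence compact. In a $T_1$ space each point is its own closure, hence locally closed.
\end{proof}

\section{The counterexample}\label{sec:counter}

\subsection*{Design}
By \eqref{eq:star} we need an ideal $L\supsetneq P$ whose translates under $G_P$ intersect in $P$, and by (I2) infinitely many translates are required. By Section~\ref{sec:flip} we want each translate to be fixed by a flip that moves $P$. Both wishes are met in a tensor product of copies of $E$ indexed by $\mathbb Z$. Let $P$ be the kernel of $\mathrm{ev}_0$ in every slot, and let $\sigma_k$ apply $\omega$ in slot $k$ and $\mathrm{ev}_0$ in the others. The flip $m_k$ in slot $k$ moves $P$ but fixes $\sigma_k$. An element of the tensor product depends approximately on finitely many slots and does not notice an $\omega$ placed far away, so the kernels of the $\sigma_k$ intersect in $P$. The shift $t$ fixes $P$ and links the $\sigma_k$ into one irreducible covariant representation. Finally, we add group elements $n_k$ that act trivially on the algebra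 and serve as markers: they place the projection onto the $k$-th summand inside the crossed product, where it cuts the induced representation down to the situation $\sigma=\omega$ of Section~\ref{sec:flip}.

\subsection*{Infinite tensor products}
For a unital nuclear $C^*$-algebra $B$ and $S\subseteq\mathbb Z$, let $B^{\otimes S}$ be the inductive limit of the tensor products $B^{\otimes F}$, $F\subseteq S$ finite, along the isometric inclusions $b\mapsto b\otimes1$. For $x\in B$ and $k\in S$ let $x^{(k)}$ be $x$ placed in slot $k$; these elements generate $B^{\otimes S}$. Unital homomorphisms in the slots combine to a homomorphism of the tensor products, which is onto if they are all onto, because its range is closed and contains the generators. Fix a unit vector $\xi_0\in\ell^2$ and let $\mathcal H_S$ be the inductive limit of the Hilbert spaces $(\ell^2)^{\otimes F}$ along $\eta\mapsto\eta\otimes\xi_0\otimes\dots\otimes\xi_0$. Let $\Omega=\bigotimes_S\xi_0\in\mathcal H_S$.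

\begin{lemma}\label{lem:irred}
The natural representation of $D^{\otimes S}$ on $\mathcal H_S$ is faithful and irreducible.
\end{lemma}

\begin{proof}
For finite $F\subseteq S$ we have $\mathcal H_S=(\ell^2)^{\otimes F}\otimes\mathcal H_{S\setminus F}$, and $D^{\otimes F}$ acts faithfully on the first factor. So the representation is isometric on a dense subalgebra, hence faithful. Let $e_0\in\mathbb K$ be the projection onto $\mathbb C\xi_0$ and $e_F=e_0^{\otimes F}\in D^{\otimes F}$. If $\eta\in(\ell^2)^{\otimes F'}\subseteq\mathcal H_S$ and $F\supseteq F'$, then $e_F\eta=\langle\eta,\Omega\rangle\Omega$; so $e_F$ converges strongly to the projection onto $\mathbb C\Omega$. An operator $T$ commuting with $D^{\otimes S}$ commutes with this projection, so $T\Omega=c\,\Omega$ for a scalar $c$. The vector $\Omega$ is cyclic, since $\mathbb K^{\otimes F}\Omega=(\ell^2)^{\otimes F}$ for all finite $F$. Hence $T=c1$.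
\end{proof}

From now on we regard $D^{\otimes S}$ as an algebra of operators on $\mathcal H_S$.

\subsection*{The system, the ideal $P$ and its stability group}
Let $A=E^{\otimes\mathbb Z}$. If $p_n\in\mathbb K$ are projections of rank $n$ increasing to $1$, then $E_n=(p_n\mathbb Kp_n\oplus p_n\mathbb Kp_n)+\mathbb C1$ are increasing finite-dimensional subalgebras with dense union in $E$, and the algebras $E_n^{\otimes\{-n,\dots,n\}}$ do the same for $A$. So $A$ is a separable unital AF algebra.

Let $M$ and $N$ be two copies of $\bigoplus_{\mathbb Z}\mathbb Z/2$, written multiplicatively, with canonical generators $m_k$ and $n_k$. Each $m\in M$ is uniquely $\prod_km_k^{m(k)}$ with $m(k)\in\{0,1\}$ finitely supported, and $m^{-1}=m$. Let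
\[
G=(M\times N)\rtimes\mathbb Z,\qquad tm_kt^{-1}=m_{k+1},\quad tn_kt^{-1}=n_{k+1},
\]
where $t$ generates $\mathbb Z$. The group $G$ is countable and metabelian, as $M\times N$ is an abelian normal subgroup with quotient $\mathbb Z$. Define
\[
\alpha_m=\bigotimes_k\theta^{m(k)}\quad(m\in M),\qquad \alpha_n=\mathrm{id}\quad(n\in N),\qquad \alpha_t(x^{(k)})=x^{(k+1)} .
\]
The first two formulas give an action of $M\times N$, and
\[
\alpha_t\alpha_{m_k}\alpha_t^{-1}(x^{(j)})=(\theta^{\delta_{k,j-1}}x)^{(j)}=\alpha_{m_{k+1}}(x^{(j)}),
\]
so $\alpha$ is an action of $G$. For $m\in M$ let $\pi_m=\bigotimes_k\mathrm{ev}_{m(k)}:A\to D^{\otimes\mathbb Z}$, a surjection. Put $\pi=\pi_e$, $P=\ker\pi$ and $H=N\rtimes\mathbb Z\le G$.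

\begin{lemma}\label{lem:stab}
The ideal $P$ is primitive, and $G_P=H$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:irred}, $\pi$ is an irreducible representation on $\mathcal H_{\mathbb Z}$. Let $\beta$ be the shift automorphism of $D^{\otimes\mathbb Z}$. On generators, $\pi\circ\alpha_t=\beta\circ\pi$ and $\pi\circ\alpha_m=\pi_m$. Hence $\alpha_t(P)=P$ and $\alpha_m(P)=\ker(\pi\circ\alpha_m^{-1})=\ker\pi_m$, while $N$ acts trivially. So $\alpha_g(P)=\ker\pi_m$ for $g=mnt^j$. If $m(k)=1$ and $0\ne a\in\mathbb K$, then $\pi_m((a,0)^{(k)})=0$ and $\pi((a,0)^{(k)})=a^{(k)}\ne0$. Thus $\alpha_g(P)=P$ if and only if $m=e$.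
\end{proof}

\subsection*{The representation $\rho$}
Write $\mathcal H_k=\mathcal H_{\mathbb Z\setminus\{k\}}$. Let $\chi_k:D^{\otimes\mathbb Z}\to D^{\otimes(\mathbb Z\setminus\{k\})}$ be the surjection that applies $\chi$ in slot $k$ and the identity in the other slots, and let $\sigma_k=\chi_k\circ\pi$. By Lemma~\ref{lem:irred}, $\sigma_k$ is an irreducible representation of $A$ on $\mathcal H_k$, and
\begin{equation}\label{eq:sigmak}
\sigma_k(x^{(j)})=\mathrm{ev}_0(x)^{(j)}\quad(j\ne k),\qquad \sigma_k(x^{(k)})=\omega(x)1 .
\end{equation}
Since $\omega\circ\theta=\omega$,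
\begin{equation}\label{eq:fixed}
\sigma_k\circ\alpha_{m_k}=\sigma_k .
\end{equation}
Let $S_k:\mathcal H_k\to\mathcal H_{k+1}$ be the unitary that moves slot $j$ to slot $j+1$. By \eqref{eq:sigmak}, $S_k\sigma_k(x^{(j)})S_k^*=\sigma_{k+1}(x^{(j+1)})$ both for $j\neq k$ and for $j=k$, so $S_k\sigma_k(a)S_k^*=\sigma_{k+1}(\alpha_t(a))$ for all $a\in A$. On $\mathcal K=\bigoplus_k\mathcal H_k$ put
\[
\sigma=\bigoplus_k\sigma_k,\qquad V_t=\bigoplus_kS_k,\qquad V_{n_j}|_{\mathcal H_k}=(-1)^{\delta_{jk}} .
\]
The $V_{n_j}$ are commuting self-adjoint unitaries. On $\mathcal H_{k+1}$ the operator $V_tV_{n_j}V_t^*$ is the scalar $(-1)^{\delta_{jk}}$, and so is $V_{n_{j+1}}$; hence $V$ is a representation of $H$. Moreover $V_t\sigma(a)V_t^*=\sigma(\alpha_t(a))$, and $V_{n_j}$ commutes with $\sigma(A)$. So $(\sigma,V)$ is covariant. Let $\rho=\sigma\rtimes V$ and $J=\ker\rho$.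

\begin{lemma}\label{lem:rho}
The representation $\rho$ of $A\rtimes_\alpha H$ is irreducible, and $\operatorname{Res}J=P$.
\end{lemma}

\begin{proof}
Let $T$ commute with $\sigma(A)$ and $V_H$. It commutes with the projections $\frac12(1-V_{n_k})$ onto $\mathcal H_k$, so $T=\bigoplus_kT_k$ with $T_k\in\sigma_k(A)'=\mathbb C1$. From $TV_t=V_tT$ we get $T_{k+1}S_k=S_kT_k$, so all these scalars agree.

We have $\operatorname{Res}J=\ker\sigma=\bigcap_k\ker(\chi_k\circ\pi)$, so it suffices to show that $b\in D^{\otimes\mathbb Z}$ vanishes if $\chi_k(b)=0$ for all $k$. Given $\varepsilon>0$, choose a finite set $F$ and $b'\in D^{\otimes F}$ with $\|b-b'\|<\varepsilon$, and take $k\notin F$. On $D^{\otimes F}$ the map $\chi_k$ is the isometric inclusion into $D^{\otimes(\mathbb Z\setminus\{k\})}$. Hence $\|b'\|=\|\chi_k(b')\|=\|\chi_k(b'-b)\|<\varepsilon$ and $\|b\|<2\varepsilon$.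
\end{proof}

\subsection*{The induced representation and its symmetry}
Let $\operatorname{Ind}_H^G\rho=\Pi\rtimes U$. Every element of $G$ is uniquely $mh$ with $m\in M$, $h\in H$, so restriction of functions to $M$ identifies $\mathcal L$ with $\ell^2(M,\mathcal K)=\bigoplus_k\mathcal L_k$, where $\mathcal L_k=\ell^2(M,\mathcal H_k)$. Write $\xi(m)_k\in\mathcal H_k$ for the components of $\xi$. Since $M$ is normal in $G$, for $h\in H$ we have
\[
(U_h\xi)(m)=\xi(h^{-1}m)=\xi\bigl((h^{-1}mh)h^{-1}\bigr)=V_h\,\xi(h^{-1}mh),
\]
and \eqref{eq:ind} becomes
\begin{align*}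
(\Pi(a)\xi)(m)_k&=\sigma_k(\alpha_m(a))\,\xi(m)_k, & (U_{m'}\xi)(m)_k&=\xi(m'm)_k,\\
(U_{n_j}\xi)(m)_k&=(-1)^{\delta_{jk}}\xi(m)_k, & (U_t\xi)(m)_{k+1}&=S_k\,\xi(t^{-1}mt)_k .
\end{align*}
In particular $\Pi(A)$, $U_M$ and $U_N$ preserve each $\mathcal L_k$, and $U_t\mathcal L_k=\mathcal L_{k+1}$. On $\mathcal L_k$ the algebra $A$ cannot distinguish the cosets of $m$ and $mm_k$, by \eqref{eq:fixed}. The operator that interchanges them should therefore play the role of $W$ in Section~\ref{sec:flip}, provided we use a different flip on each $\mathcal L_k$:
\[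
W=\bigoplus_kU_{m_k}|_{\mathcal L_k},\qquad (W\xi)(m)_k=\xi(mm_k)_k .
\]
This is a self-adjoint unitary, because $m_k^2=e$.

\begin{lemma}\label{lem:W}
The operator $W$ commutes with $(\Pi\rtimes U)(A\rtimes_\alpha G)$.
\end{lemma}

\begin{proof}
We check $\Pi(a)$ and the generators of $G$. By \eqref{eq:fixed},
\[
(W\Pi(a)\xi)(m)_k=\sigma_k(\alpha_{m_k}\alpha_m(a))\,\xi(mm_k)_k=\sigma_k(\alpha_m(a))\,\xi(mm_k)_k=(\Pi(a)W\xi)(m)_k .
\]
On $\mathcal L_k$, the operator $W=U_{m_k}$ commutes with $U_{m'}$ because $M$ is abelian, and with $U_{n_j}$, which is a scalar there. Finally $t^{-1}m_{k+1}t=m_k$ gives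
\[
(WU_t\xi)(m)_{k+1}=S_k\,\xi(t^{-1}mm_{k+1}t)_k=S_k\,\xi(t^{-1}mt\,m_k)_k=(U_tW\xi)(m)_{k+1}.\qedhere
\]
\end{proof}

So $\operatorname{Ind}_H^G\rho$ is reducible. That alone says nothing about its kernel, since the sum of two copies of an irreducible representation has a primitive kernel. We need elements of the crossed product that see the two eigenspaces of $W$. The elements $1\pm u_{m_0}$ do this on $\mathcal L_0$, where $U_{m_0}=W$, but not on the other $\mathcal L_k$; the marker $n_0$ removes those. Put
\[
q=\tfrac12(1-u_{n_0}),\qquad x_\pm=q(1\pm u_{m_0})\in A\rtimes_\alpha G .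
\]
The image of $q$ is the projection $Q$ onto $\mathcal L_0$, and $QU_{m_0}=QW$, so
\begin{equation}\label{eq:xpm}
(\Pi\rtimes U)(x_\pm)=Q(1\pm W).
\end{equation}
For $m\in M$ let $\iota_m:\mathcal H_0\to\mathcal L_0$ send $\eta$ to the function with value $\eta$ at $m$ and $0$ elsewhere. Then
\begin{equation}\label{eq:iota}
\Pi(a)\iota_m=\iota_m\,\sigma_0(\alpha_m(a)),\qquad U_{m'}\iota_m=\iota_{m'm},\qquad W\iota_m=\iota_{mm_0}.
\end{equation}

\begin{proposition}\label{prop:notprime}
The ideal $\operatorname{Ind}_H^GJ=\ker(\Pi\rtimes U)$ is not prime.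
\end{proposition}

\begin{proof}
For $0\ne\eta\in\mathcal H_0$ we have $Q(1\pm W)\iota_e\eta=\iota_e\eta\pm\iota_{m_0}\eta\ne0$, so $x_\pm\notin\ker(\Pi\rtimes U)$. Let $y\in A\rtimes_\alpha G$ have image $Y$. By Lemma~\ref{lem:W}, $W$ commutes with $Q$ and $Y$, so the image of $x_+yx_-$ is
\[
Q(1+W)\,Y\,Q(1-W)=QYQ(1+W)(1-W)=QYQ(1-W^2)=0 .
\]
Now apply (I3).
\end{proof}

\begin{proposition}\label{prop:commutant}
The commutant of $(\Pi\rtimes U)(A\rtimes_\alpha G)$ is $\operatorname{span}\{1,W\}$. The restrictions $\rho_\pm$ of $\Pi\rtimes U$ to the eigenspaces $\{W=\pm1\}$ are irreducible, and their kernels are incomparable.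
\end{proposition}

\begin{proof}
Let $T$ be in the commutant. It commutes with the projections $\frac12(1-U_{n_k})$ onto $\mathcal L_k$, so it preserves each $\mathcal L_k$. Consider its matrix entries $T_{m,m'}=\iota_m^*T\iota_{m'}$ on $\mathcal L_0$. By \eqref{eq:iota}, $T_{m,m'}$ intertwines the irreducible representations $\sigma_0\circ\alpha_{m'}$ and $\sigma_0\circ\alpha_m$.

Suppose $mm'\notin\{e,m_0\}$, so that $m(j)\ne m'(j)$ for some $j\ne0$. For $0\ne a\in\mathbb K$, formula \eqref{eq:sigmak} gives $\sigma_0(\alpha_m((a,0)^{(j)}))=\mathrm{ev}_{m(j)}(a,0)^{(j)}$, which is $a^{(j)}\neq0$ if $m(j)=0$ and $0$ if $m(j)=1$; likewise for $m'$. So the two representations have different kernels, and $T_{m,m'}=0$ by (I6). If $mm'\in\{e,m_0\}$, they coincide by \eqref{eq:fixed}, and $T_{m,m'}$ is a scalar. Commutation with $U_{m''}$ gives $T_{m''m,m''m'}=T_{m,m'}$. With $c=T_{e,e}$ and $d=T_{m_0,e}$ we obtain $T\iota_m=c\,\iota_m+d\,\iota_{mm_0}=(c+dW)\iota_m$ for all $m$. Thus $T-c-dW$ vanishes on $\mathcal L_0$. It commutes with $U_t$, so it vanishes on every $\mathcal L_k=U_t^k\mathcal L_0$. With Lemma~\ref{lem:W}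 this proves the first claim.

Both eigenspaces are nonzero, as they contain $\eta_\pm=\iota_e\eta\pm\iota_{m_0}\eta$ for $0\neq\eta\in\mathcal H_0$. The commutant of $\rho_\pm$ is the compression of $\operatorname{span}\{1,W\}$ to the eigenspace, which consists of scalars; so $\rho_\pm$ is irreducible. By \eqref{eq:xpm}, $\rho_+(x_-)=0$ and $\rho_-(x_+)=0$, while $\rho_\pm(x_\pm)\eta_\pm=2\eta_\pm\ne0$. Hence $x_-\in\ker\rho_+\setminus\ker\rho_-$ and $x_+\in\ker\rho_-\setminus\ker\rho_+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Lemmas~\ref{lem:stab} and~\ref{lem:rho} provide $P$, $G_P=H$, $\rho$ and $J$. By Proposition~\ref{prop:notprime} and (I2), $\operatorname{Ind}_{G_P}^GJ$ is neither prime nor primitive. The last statement is Proposition~\ref{prop:commutant}.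
\end{proof}

\begin{remark}[Comparison with Theorem~\ref{thm:positive}]\label{rem:compare}
For $0\neq a\in\mathbb K$ the element $(a,0)^{(k)}$ lies in $\ker\sigma_k$ but not in $P$, so $\ker\sigma_k\supsetneq P$ and $\sigma$ is not $P$-homogeneous. Since $\alpha_t^k(\ker\sigma_0)=\ker\sigma_k$ and $\bigcap_k\ker\sigma_k=P$, condition \eqref{eq:star} fails for $L=\ker\sigma_0$, and there is no smallest ideal properly containing $P$; by the proof of Theorem~\ref{thm:positive}(c), $\{P\}$ is not locally closed. The group $G_P$ is infinite and discrete, hence not compact.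
\end{remark}

\begin{remark}[The role of $N$]\label{rem:N}
Delete $N$, so that the group is $M\rtimes\mathbb Z$ and the stability group of $P$ is $\mathbb Z$. The representation $\sigma\rtimes V$ stays irreducible: the $\sigma_k$ have pairwise different kernels, as $(a,0)^{(k)}\in\ker\sigma_k\setminus\ker\sigma_j$ for $j\ne k$, so (I6) replaces the projections $\frac12(1-V_{n_k})$ in Lemma~\ref{lem:rho}. Lemma~\ref{lem:W} also survives, so the induced representation is still reducible. What the argument loses is the element $q$, and $1\pm u_{m_0}$ cannot replace $x_\pm$: for $y=(a,0)^{(0)}$, $k\neq0$ and $\xi\in\mathcal L_k$ supported at $e$, the vector $(1+U_{m_0})\Pi(y)(1-U_{m_0})\xi$ has the value $a^{(0)}\xi(e)_k$ at $e$, which need not vanish.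
\end{remark}

\begin{remark}[Induction in stages]\label{rem:stages}
Let $\epsilon$ be the character of $N$ with $\epsilon(n_j)=(-1)^{\delta_{j0}}$. In $\operatorname{Ind}_N^H(\sigma_0\rtimes\epsilon)$, over the coset $t^kN$ the algebra $A$ acts by $\sigma_0\circ\alpha_t^{-k}\cong\sigma_k$ and $n_j$ acts by $\epsilon(t^{-k}n_jt^k)=(-1)^{\delta_{jk}}$, while $t$ shifts the cosets; this is $\rho$. Inducing in stages through $N'=N\times\{e,m_0\}$ gives $\operatorname{Ind}_H^G\rho\cong\operatorname{Ind}_{N'}^G\operatorname{Ind}_N^{N'}(\sigma_0\rtimes\epsilon)$, and by \eqref{eq:fixed} the inner representation splits along $U_{m_0}=\pm1$, exactly as for $\omega$ in Section~\ref{sec:flip}. The representation $\rho$ is thus built from an ideal $\ker\sigma_0\supsetneq P$ whose stability group contains an element $m_0\notin G_P$, and the condition $\operatorname{Res}J=P$ does not detect this.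
\end{remark}

\begin{thebibliography}{9}

\bibitem{Arveson} Arveson, \emph{An Invitation to $C^*$-Algebras}.

\bibitem{EW} Siegfried Echterhoff and Dana P. Williams, \emph{Inducing Primitive Ideals}, arXiv:math/0601051 (2006).

\bibitem{Green} P. Green, \emph{Acta Math.} 140 (1978).

\bibitem{Williams} D. Williams, \emph{Crossed Products of $C^*$-Algebras}.

\end{thebibliography}
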